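# Symmetry of the BNSR invariants of complex hyperplane arrangement complements

## 1. Complexified real arrangements and complex conjugation

Let $\mathcal A$ be a central, essential arrangement in $\mathbb C^\ell$: a finite set of linear hyperplanes with $\bigcap_{H\in\mathcal A}H=\{0\}$. Let $M=M(\mathcal A)=\mathbb C^\ell\setminus\bigcup_{H}H$ and $G=\pi_1(M)$. We use two standard facts. The space $M$ has the homotopy type of a finite connected CW-complex of dimension $\ell$. The group $H_1(M,\mathbb Z)$ is freely generated by the meridians of the hyperplanes; the meridian of $H$ is the class of the loop $t\mapsto p+\epsilon e^{it}v$, where $p\in H$ lies on no other hyperplane, $v\notin H$ and $\epsilon$ is small. So a homomorphism $\chi:G\to\mathbb R$ is the same as a tuple of real numbers $\lambda=(\lambda_H)_{H\in\mathcal A}$, where $\lambda_H$ is the value of $\chi$ on the meridian of $H$.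

**Definition 1.1 (Novikov–Sikorav completion).** Let $\chi:G\to\mathbb R$ be a nonzero homomorphism. The ring $\widehat{\mathbb ZG}_\chi$ consists of the formal sums $\sum_g n_g g$ with $n_g\in\mathbb Z$ such that for every $c\in\mathbb R$ only finitely many $g$ with $n_g\ne0$ satisfy $\chi(g)<c$.

So the sums may be infinite, but only in the direction $\chi\to+\infty$. For instance, if $G=\mathbb Z=\langle t\rangle$ and $\chi(t)=1$, we get the Laurent series $\sum_{k\ge k_0}n_kt^k$. The ring depends only on the ray of $\chi$. One fact is used all the time: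

$$\text{if }\chi(g)\neq0,\text{ then }g-1\text{ is a unit of }\widehat{\mathbb ZG}_\chi .\tag{1}$$

Indeed, if $\chi(g)>0$ then $1-g$ has inverse $\sum_{k\ge0}g^k$. If $\chi(g)<0$, write $1-g=-g(1-g^{-1})$.

**Definition 1.2 (BNSR invariants).** Let $X$ be a connected CW-complex with finitely many cells in each dimension, $G=\pi_1(X)$, and let $S(X)$ be the set of nonzero $\chi\in\operatorname{Hom}(G,\mathbb R)=H^1(X,\mathbb R)$ modulo positive rescaling. Let $H_i(X,\widehat{\mathbb ZG}_\chi)$ be the homology of $\widehat{\mathbb ZG}_\chi\otimes_{\mathbb ZG}C_*(\tilde X)$, where $C_*(\tilde X)$ is the cellular complex of the universal cover, a left module via deck transformations. Then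
$$\Sigma^q(X,\mathbb Z)=\{[\chi]\in S(X): H_i(X,\widehat{\mathbb ZG}_{-\chi})=0\text{ for all }i\le q\}.$$

With the opposite module convention, $\chi$ becomes $-\chi$ throughout, which does not affect any statement below. We recall that the sets $\Sigma^q(X,\mathbb Z)$ are open in $S(X)$ and nested, $\Sigma^1\supseteq\Sigma^2\supseteq\cdots$. Since cellular and singular chains of $\tilde X$ are chain homotopy equivalent over $\mathbb ZG$, Novikov homology depends only on the homotopy type, and we may speak of $\Sigma^q(M,\mathbb Z)$. Write $-\Sigma^q=\{[-\chi]:[\chi]\in\Sigma^q\}$.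

**Proposition 1.3 (the easy case).** If $\mathcal A$ is the complexification of an arrangement of real hyperplanes in $\mathbb R^\ell$, then $\Sigma^q(M,\mathbb Z)=-\Sigma^q(M,\mathbb Z)$ for all $q$.

*Proof.* The hyperplanes have real equations, so complex conjugation restricts to a homeomorphism $c:M\to M$. It fixes any real point $x_0\in M\cap\mathbb R^\ell$; let $\alpha=c_*\in\operatorname{Aut}(\pi_1(M,x_0))$. In the meridian of $H$ choose $p$ and $v$ real. Then $c$ maps $p+\epsilon e^{it}v$ to $p+\epsilon e^{-it}v$, so $c_*$ is $-1$ on $H_1(M,\mathbb Z)$, and $\chi\circ\alpha=-\chi$ for every $\chi\in\operatorname{Hom}(G,\mathbb R)$.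

Hence $\sum n_gg\mapsto\sum n_g\alpha(g)$ is a ring isomorphism $\hat\alpha:\widehat{\mathbb ZG}_{-\chi}\to\widehat{\mathbb ZG}_{\chi}$: the condition $-\chi(g)<c$ is the condition $\chi(\alpha(g))<c$. Let $\tilde c:\tilde M\to\tilde M$ be a lift of $c$ with $\tilde c(gy)=\alpha(g)\tilde c(y)$. On singular chains $S_*(\tilde M)$ the map $\hat\alpha\otimes\tilde c_*$ is well defined over $\mathbb ZG$, because $\hat\alpha(r)\alpha(g)\otimes\tilde c_*\sigma=\hat\alpha(r)\otimes\tilde c_*(g\sigma)$. It is an isomorphism of complexes $\widehat{\mathbb ZG}_{-\chi}\otimes S_*(\tilde M)\to\widehat{\mathbb ZG}_\chi\otimes S_*(\tilde M)$. So $H_i(M,\widehat{\mathbb ZG}_{-\chi})\cong H_i(M,\widehat{\mathbb ZG}_{\chi})$ for all $i$. $\square$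

What changes for a general complex arrangement? Conjugation still exists, but it is a homeomorphism $M(\mathcal A)\to M(\bar{\mathcal A})$ onto the complement of the conjugate arrangement, and it takes the meridian of $H$ to the inverse of the meridian of $\bar H$. The argument above then yields $\Sigma^q(M(\bar{\mathcal A}),\mathbb Z)=-\Sigma^q(M(\mathcal A),\mathbb Z)$ in meridian coordinates. This compares two arrangements and says nothing about either one alone. So we ask: is $\Sigma^q(M,\mathbb Z)=-\Sigma^q(M,\mathbb Z)$ for every central, essential complex arrangement and every $q\ge 1$? The question is taken from Alexander I. Suciu, "Sigma-invariants and tropical varieties", arXiv:2010.07499 (2020), where it is stated as open. We shall prove that the answer is yes.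

## 2. Novikov homology by hand: a one-relator group and pencils of lines

By (1), $H_0(X,\widehat{\mathbb ZG}_\chi)=\widehat{\mathbb ZG}_\chi\otimes_{\mathbb ZG}\mathbb Z=0$ for every $\chi\ne0$: choose $g$ with $\chi(g)\ne0$; then $u\otimes1=u(g-1)^{-1}\otimes(g-1)1=0$.

**Example 2.1 (the punctured line).** For $\ell=1$ and $M=\mathbb C^*$ the complex is $\Lambda\xrightarrow{t-1}\Lambda$ with $\Lambda=\widehat{\mathbb ZG}_{\pm\chi}$, and $t-1$ is a unit. So all homology vanishes, and $\Sigma^q(\mathbb C^*,\mathbb Z)$ consists of both points of $S^0$.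

**Example 2.2 (symmetry is not formal).** Let $X$ be the presentation complex of $G=\langle a,t\mid tat^{-1}=a^2\rangle$, with $\chi(t)=1$, $\chi(a)=0$. Reading the lift of the relator $tat^{-1}a^{-2}$ in $\tilde X$, we get
$$d_2(f)=(t-a-1)e_a+(1-a^2)e_t,\qquad d_1(e_a)=a-1,\quad d_1(e_t)=t-1 .$$
Let $\Lambda$ be one of the two completions. Since $t-1$ is a unit, $\ker d_1$ is free on one generator, via the $e_a$-coordinate, so $H_1=\Lambda/\Lambda(t-1-a)$. In $\widehat{\mathbb ZG}_{-\chi}$, where sums may run to $\chi\to-\infty$, the element $t-1-a=t\,(1-t^{-1}(1+a))$ is a unit, so $[\chi]\in\Sigma^1$. In $\widehat{\mathbb ZG}_{\chi}$, suppose $u(t-1-a)=1$ with $u=\sum_{j\ge k}u_jt^j$, $u_j\in\mathbb Z[\ker\chi]$, $u_k\neq0$. The lowest term of the product is $-u_k(1+t^kat^{-k})t^k$. It is nonzero because $\ker\chi\cong\mathbb Z[1/2]$ is torsion-free abelian and its group ring is a domain. So $k=0$ and $-u_0(1+a)=1$, which is impossible since $1+a$ has augmentation $2$. Hence $[-\chi]\notin\Sigma^1$. A proof of symmetry must therefore use geometry of $M$.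

**Example 2.3 (pencils of lines).** Let $\mathcal A$ consist of $n\ge2$ lines $x=0$ and $y=c_jx$ in $\mathbb C^2$. The map $(x,y)\mapsto(x,y/x)$ identifies $M$ with $\mathbb C^*\times(\mathbb C\setminus\{n-1\text{ points}\})$. So $G=\langle t\rangle\times F$ with $F$ free on $x_1,\dots,x_m$, $m=n-1$. The loop $t$ is $(e^{i\theta}x,e^{i\theta}y)$, which winds once around each line, so $\chi_\lambda(t)=\sum_H\lambda_H$. Let $\Lambda=\widehat{\mathbb ZG}_{-\chi}$. The Novikov complex is the mapping cone of multiplication by the central element $t-1$ on the complex $D:\Lambda^m\to\Lambda$, $e_i\mapsto x_i-1$.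

If $\sum\lambda_H\ne0$, then $t-1$ is a unit, the cone is acyclic, and $[\chi]\in\Sigma^q$ for all $q$. If $\sum\lambda_H=0$ and $\chi\neq0$, some $x_j-1$ is a unit. Then $D$ has $H_0(D)=0$ and $H_1(D)\cong\Lambda^{m-1}$ (solve for the $j$-th coordinate), and $H_1(M,\Lambda)=\operatorname{coker}(t-1\mid\Lambda^{m-1})$. The quotient $\Lambda/(t-1)\Lambda$ maps onto the nonzero ring $\widehat{\mathbb ZF}_{-\chi|_F}$ by $t\mapsto1$. So for $n\ge3$ the complement of $\Sigma^q$ ($q\ge1$) is exactly the unit sphere of $\{\sum_H\lambda_H=0\}$. For $n=2$ we have $m-1=0$ and everything vanishes. In all cases the result is symmetric.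

## 3. Units, logarithmic forms and flats: the theorems

The right generality is the following. Let $U$ be a smooth connected complex quasi-projective variety and $G=\pi_1(U)$; $U$ has the homotopy type of a finite CW-complex. Let $g_1,\dots,g_r\in\mathcal O(U)^*$, and put
$$\omega_\lambda=\frac1{2\pi i}\sum_{k=1}^r\lambda_k\frac{dg_k}{g_k}\quad(\lambda\in\mathbb C^r),\qquad \chi_\lambda(\gamma)=\int_\gamma\omega_\lambda\quad(\lambda\in\mathbb R^r).\tag{2}$$
The number $\chi_\lambda(\gamma)$ is real because $\oint dg_k/g_k\in2\pi i\mathbb Z$. We assume throughout that $\lambda\mapsto\chi_\lambda$ is injective on $\mathbb R^r$. For $n\in\mathbb Z^r$ put $g^n=\prod_kg_k^{n_k}$.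

For $U=M(\mathcal A)$ take the $g_k$ to be linear forms $f_H$ defining the hyperplanes. Then $\lambda_H=\chi_\lambda(\text{meridian of }H)$, and $\lambda\mapsto\chi_\lambda$ is an isomorphism $\mathbb R^{\mathcal A}\cong H^1(M,\mathbb R)$.

**Theorem 3.1.** For all $q$ and all $0\ne\lambda\in\mathbb R^r$: $[\chi_\lambda]\in\Sigma^q(U,\mathbb Z)\iff[-\chi_\lambda]\in\Sigma^q(U,\mathbb Z)$. In particular $\Sigma^q(M,\mathbb Z)=-\Sigma^q(M,\mathbb Z)$ for every central essential complex arrangement and every $q$. If $\lambda$ is rational, then for each single $i$: $H_i(U,\widehat{\mathbb ZG}_{\chi_\lambda})=0\iff H_i(U,\widehat{\mathbb ZG}_{-\chi_\lambda})=0$.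

By Hironaka there is a smooth projective compactification $\bar U\supset U$ such that $D=\bar U\setminus U$ is a simple normal crossings divisor. Fix one, and denote the components of $D$ by $E$. Put
$$a_E(\lambda)=\sum_k\lambda_k\operatorname{ord}_E(g_k),$$
a linear form with integer coefficients.

**Definition 3.2 (flats).** A *flat* is a subspace $V=\{a_E=0\ \forall E\in S\}$ of $\mathbb R^r$, where $S$ is a set of components of $D$. Put $V_{\mathbb C}=V\otimes\mathbb C$,
$$V_{\mathbb C}^\circ=\{\lambda\in V_{\mathbb C}:a_E(\lambda)\ne0\text{ whenever }a_E|_V\not\equiv0\},\qquad V^\circ=V\cap V^\circ_{\mathbb C}.$$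

Every $\lambda\in\mathbb C^r$ lies in $V_{\mathbb C}^\circ$ for exactly one flat $V$. For existence take $S=\{E:a_E(\lambda)=0\}$: if $a_E|_V\not\equiv0$ then $E\notin S$, so $a_E(\lambda)\ne0$. For uniqueness, if $\lambda\in W^\circ_{\mathbb C}$, then $a_E|_W\equiv0$ exactly when $a_E(\lambda)=0$, so $W$ is cut out by the same set $S$. Note that $V^\circ$ is dense in $V$, being the complement of finitely many proper subspaces, and that $V^\circ=-V^\circ$.

**Theorem 3.3.** For every flat $V\ne0$ and every $q$, either all classes of $V^\circ$ lie in $\Sigma^q(U,\mathbb Z)$ or none does. Hence $\{0\}\cup\{\lambda:[\chi_\lambda]\notin\Sigma^q(U,\mathbb Z)\}$ is a finite union of rational linear subspaces, each of them a flat.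

**Corollary 3.4.** For an arrangement complement $M$, the complement of $\Sigma^q(M,\mathbb Z)$ in $S(M)$ is a finite union of unit spheres of subspaces of $\mathbb R^{\mathcal A}$, each an intersection of hyperplanes of the form $\{\sum_{H\supseteq F}\lambda_H=0\}$ ($F$ a dense, i.e. irreducible, flat of $\mathcal A$) and $\{\sum_H\lambda_H=0\}$.

Theorem 3.1 answers the question; its proof occupies Sections 4 to 9. In Section 10 the same tools give the other two statements.

**Example 3.5 (three points on the line).** Let $U=\mathbb P^1\setminus\{0,1,\infty\}$, $g_1=x$, $g_2=x-1$. Then $a_0=\lambda_1$, $a_1=\lambda_2$, $a_\infty=-\lambda_1-\lambda_2$. The flats are $\mathbb R^2$, the three lines $\lambda_1=0$, $\lambda_2=0$, $\lambda_1+\lambda_2=0$, and $\{0\}$.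

## 4. Zeros of logarithmic forms

The purpose of this section is to locate the zeros of $\omega_\lambda$, including those on $D$. Let $\Omega=\Omega^1_{\bar U}(\log D)$ and $\Theta=T_{\bar U}(-\log D)=\Omega^\vee$. In local coordinates with $D=\{x_1\cdots x_s=0\}$, the bundle $\Omega$ has basis $dx_i/x_i$ ($i\le s$), $dx_j$ ($j>s$), and $\Theta$ has the dual basis $x_i\partial_{x_i}$, $\partial_{x_j}$. Each $g_k$ is locally an invertible function times a monomial in $x_1,\dots,x_s$, so
$$\omega_\lambda=\tfrac1{2\pi i}\sum_{i\le s}a_{E_i}(\lambda)\tfrac{dx_i}{x_i}+(\text{closed holomorphic form}).\tag{3}$$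
Thus $\omega_\lambda$ is an algebraic section of $\Omega$, linear in $\lambda$. Let $Z(\lambda)\subset\bar U$ be its zero locus *as a section of $\Omega$*. This is a closed algebraic set, so it has finitely many connected components. At a point of $E_i$ the coefficient of $dx_i/x_i$ equals $\frac1{2\pi i}a_{E_i}(\lambda)$. Hence, if $Z(\lambda)\cap E\neq\emptyset$, then $a_E(\lambda)=0$.

In Example 3.5, $\omega_\lambda=\frac1{2\pi i}\frac{(\lambda_1+\lambda_2)x-\lambda_1}{x(x-1)}dx$, and for $\lambda\ne0$ the set $Z(\lambda)$ is the single point $x=\lambda_1/(\lambda_1+\lambda_2)$ of $\mathbb P^1$. For $\lambda_1=0$ this is the boundary point $0$: there $dx/(x-1)=\frac{x}{x-1}\cdot\frac{dx}x$ vanishes as a logarithmic form, though not as an ordinary one.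

Let $V$ be a flat, and let $U_V=\bar U\setminus\bigcup\{E:a_E|_V\not\equiv0\}$. We shall use four consequences.

1. If $\lambda\in V_{\mathbb C}^\circ$, then $Z(\lambda)$ is compact and contained in $U_V$. For if $Z(\lambda)$ meets $E$, then $a_E(\lambda)=0$, so $a_E|_V\equiv0$.
2. Let $n^1,\dots,n^d$ be a basis of the lattice $V\cap\mathbb Z^r$; it is also a basis of $V$, since $V$ is defined by integral equations. As $\operatorname{div}(g^n)=\sum_Ea_E(n)E$, the functions $\Phi_s=g^{n^s}$ are invertible regular functions on $U_V$. For $\lambda=\sum z_sn^s\in V_{\mathbb C}$ we have $\omega_\lambda=\frac1{2\pi i}\sum_sz_s\,d\log\Phi_s$.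
3. For $\lambda\in V^\circ_{\mathbb C}$ each $\Phi_s$ is constant on every connected component of $Z(\lambda)$, because such a component is a connected projective variety contained in $U_V$.
4. If $V\ne0$, then $U_V\ne\bar U$. Otherwise all $g^n$ with $n\in V\cap\mathbb Z^r$ would be units on $\bar U$, hence constant, against the injectivity of $\lambda\mapsto\chi_\lambda$. So some $a_E|_V\not\equiv0$, and $0\notin V_{\mathbb C}^\circ$. In particular the flat $\{a_E=0\ \forall E\}$ is $\{0\}$.

## 5. Sublevel sets and Novikov homology

Let $p:\tilde U\to U$ be the universal cover, $F_\lambda:\tilde U\to\mathbb C$ a primitive of $p^*\omega_\lambda$, and $h_\lambda=\operatorname{Re}F_\lambda$, for $\lambda\in\mathbb C^r$. For real $\lambda$,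
$$h_\lambda(gy)=h_\lambda(y)+\chi_\lambda(g).$$
Write $\{h<c\}$ for sublevel sets in $\tilde U$. Homology without coefficients is singular with $\mathbb Z$-coefficients.

**Definition 5.1.** $P_q(\lambda)$ is the statement: $H_i(\{h_\lambda<b\},\{h_\lambda<a\})=0$ for all $a<b$ and all $i\le q$.

It does not depend on the choice of the primitive, and $P_q(\lambda)\iff P_q(c\lambda)$ for $c>0$. Unlike $\Sigma^q$, it makes sense for complex $\lambda$. Since open sets exhaust compact supports,
$$H_i(\{h<b\},\{h<a\})=\varinjlim_{\delta\downarrow0}H_i(\{h<b-\delta\},\{h<a-\delta\}).\tag{4}$$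

**Lemma 5.2.** Let $0\ne\lambda\in\mathbb R^r$, $\chi=\chi_\lambda$, $h=h_\lambda$, and let $c_n\to-\infty$ be decreasing. There is an exact sequence
$$0\to{\varprojlim}^1H_{i+1}(\tilde U,\{h<c_n\})\to H_i(U,\widehat{\mathbb ZG}_{-\chi})\to\varprojlim H_i(\tilde U,\{h<c_n\})\to0.\tag{5}$$
If $P_q(\lambda)$ holds, then $[\chi]\in\Sigma^q(U,\mathbb Z)$.

We recall two facts on towers of abelian groups. A map of towers $(A_n)\to(B_n)$ is a *pro-isomorphism* if for each $n$ there are $m\ge n$ and a map $B_m\to A_n$ such that $A_m\to B_m\to A_n$ and $B_m\to A_n\to B_n$ are the structure maps. Then the kernels $K_n$ and cokernels $L_n$ of $A_n\to B_n$ have zero structure maps $K_m\to K_n$, $L_m\to L_n$. So $\varprojlim$ and $\varprojlim^1$ of these two towers vanish, and by the six-term sequences $A\to B$ induces isomorphisms on $\varprojlim$ and $\varprojlim^1$. The second fact is Milnor's sequence: for a tower of chain complexes $C^{(n)}$ with surjective maps, $0\to\varprojlim^1H_{i+1}(C^{(n)})\to H_i(\varprojlim C^{(n)})\to\varprojlim H_i(C^{(n)})\to0$ is exact.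

*Proof.* **Step 1: a compact model.** We need a finite complex to which $h$ extends. Let $X$ be the real oriented blow-up of $\bar U$ along $D$: a compact manifold with corners, with interior $U$ and local coordinates $r_i\ge0$, $\theta_i$ ($x_i=r_ie^{i\theta_i}$, $i\le s$) and $x_j$ ($j>s$). For real $\lambda$ the real part of $\frac1{2\pi i}a\frac{dx_i}{x_i}=\frac{a}{2\pi i}(\frac{dr_i}{r_i}+i\,d\theta_i)$ is $\frac a{2\pi}d\theta_i$. By (3), $\operatorname{Re}\omega_\lambda=\frac1{2\pi}\sum a_{E_i}(\lambda)\,d\theta_i+(\text{smooth})$ extends to a smooth closed form on $X$. Using a partition of unity, choose a vector field on $X$ pointing strictly inward along every boundary face. Its forward flow $\iota_t:X\to X$, $t\in[0,1]$, satisfies $\iota_0=\mathrm{id}$, $\iota_t(U)\subset U$, and $\iota_t(X)\subset U$ for $t>0$. So $U\hookrightarrow X$ is a homotopy equivalence. The universal cover $\hat X$ of $X$ contains $\tilde U$ as the preimage of $U$, and $h$ extends to a continuous function $\hat h$ on $\hat X$ with $\hat h(gy)=\hat h(y)+\chi(g)$.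

**Step 2: from $\tilde U$ to $\hat X$.** We show that the towers $H_i(\tilde U,\{h<c_n\})$ and $H_i(\hat X,\{\hat h<c_n\})$ are pro-isomorphic. Lift $\iota_t$ to $\tilde\iota_t:\hat X\to\hat X$ with $\tilde\iota_0=\mathrm{id}$. For $g\in G$ the maps $g\tilde\iota_tg^{-1}$ form another such lift, so by uniqueness $\tilde\iota_t$ is $G$-equivariant. Hence $\hat h(\tilde\iota_ty)-\hat h(y)$ is $G$-invariant, so it is a continuous function on the compact space $X\times[0,1]$; let $C_0$ bound its absolute value. Then $\tilde\iota_1$ maps $(\hat X,\{\hat h<c\})$ to $(\tilde U,\{h<c+C_0\})$. Composed on either side with the inclusion $\tilde U\subset\hat X$, it is homotopic, via the $\tilde\iota_t$, to the inclusion, through maps $(\hat X,\{\hat h<c\})\to(\hat X,\{\hat h<c+C_0\})$, respectively $(\tilde U,\{h<c\})\to(\tilde U,\{h<c+C_0\})$. Choosing $m$ with $c_m+C_0\le c_n$, we get the pro-isomorphism.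

**Step 3: from $\hat X$ to cellular chains.** Rounding corners, $X$ is homeomorphic to a compact smooth manifold with boundary, so it has a finite triangulation. Lift it to $\hat X$ and let $\hat X_{(c)}$ be the largest subcomplex contained in $\{\hat h<c\}$. There are finitely many orbits of simplices, so the oscillation of $\hat h$ on closed simplices is bounded by some $C_1$, and $\hat X_{(c)}\subset\{\hat h<c\}\subset\hat X_{(c+C_1)}$. So the tower $H_i(\hat X,\{\hat h<c_n\})$ is pro-isomorphic to $H_i(\hat X,\hat X_{(c_n)})$. Moreover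
$$\widehat{\mathbb ZG}_{-\chi}\otimes_{\mathbb ZG}C_*(\hat X)=\varprojlim_nC_*(\hat X)/C_*(\hat X_{(c_n)}).$$
Indeed, both sides consist of the formal sums of simplices of which, for every $c$, only finitely many are not contained in $\hat X_{(c)}$. For the left side this holds because the sums in $\widehat{\mathbb ZG}_{-\chi}$ run to $\chi\to-\infty$, $\hat h(gx)=\hat h(x)+\chi(g)$, and there are finitely many orbits. The right side is the limit of a tower of surjections. Milnor's sequence, rewritten by the two pro-isomorphisms, is (5).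

**Step 4: the last statement.** Let $P_q(\lambda)$ hold. Then $H_i(\tilde U,\{h<a\})=\varinjlim_bH_i(\{h<b\},\{h<a\})=0$ for $i\le q$. Also $H_{q+1}(\tilde U,\{h<c_{n+1}\})\to H_{q+1}(\tilde U,\{h<c_n\})$ is onto, because the next term in the sequence of the triple is $H_q(\{h<c_n\},\{h<c_{n+1}\})=0$; so $\varprojlim^1$ vanishes in degree $q+1$. Thus for $i\le q$ both outer terms of (5) vanish. $\square$

## 6. Rational classes: a half turn of the plane

Passing from $\chi$ to $-\chi$ replaces $F$ by $-F$. In the real case conjugation realized this by a map of $M$. In general we use that $F$ takes values in the plane, where a half turn exchanges left and right. Near a nondegenerate zero of $\omega_\lambda$ in $U$ this is visible: there $F=\beta+\sum z_j^2$ in suitable coordinates, $\operatorname{Re}\sum z_j^2=\sum x_j^2-\sum y_j^2$, and $h$ and $-h$ have the same Morse index, namely $\dim_{\mathbb C}U$. One would like to conclude by Morse theory. But zeros may be non-isolated, and they may lie on $D$, where there is no critical point in $U$ to count. For integral $n$ we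 avoid this by not analyzing critical points at all: $F_n$ is a bundle away from a discrete set.

**Lemma 6.1.** Let $0\ne n\in\mathbb Z^r$. There are a discrete set $\tilde B\subset\mathbb C$ and graded groups $J_*(\beta)$, $\beta\in\tilde B$, such that for each $i$ the following are equivalent: (i) $H_i(U,\widehat{\mathbb ZG}_{-\chi_n})=0$; (ii) $J_i(\beta)=0$ for all $\beta$; (iii) $H_i(U,\widehat{\mathbb ZG}_{\chi_n})=0$. Moreover, if $[\chi_n]\in\Sigma^q(U,\mathbb Z)$, then $P_q(n)$ and $P_q(-n)$ hold.

*Proof.* **Step 1: $F$ is a bundle off a discrete set.** Let $\Phi=g^n:U\to\mathbb C^*$, nonconstant because $\chi_n\ne0$, and normalize $F=F_n$ by $e^{2\pi iF}=\Phi\circ p$; $h=\operatorname{Re}F$. By Verdier (Invent. Math. 36 (1976), Cor. 5.1) there is a finite $B\subset\mathbb C^*$ such that $\Phi$ is a topologically locally trivial fibration over $\mathbb C^*\setminus B$. Let $\tilde B=\{z:e^{2\pi iz}\in B\}$. It is invariant under $z\mapsto z+1$ and has finitely many points in each strip $\{a<\operatorname{Re}z<b\}$, since each point of $B$ contributes one orbit of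 $z\mapsto z+1$.

The map $(p,F):\tilde U\to U\times_{\mathbb C^*}\mathbb C$ is a map of coverings of $U$. Over a connected evenly covered open set it takes sheets homeomorphically to sheets, so it is a covering onto a union of components. Over a small disc $\Delta\subset\mathbb C\setminus\tilde B$ the target is $\Delta\times S$, with $S$ a fiber of $\Phi$, which is locally contractible. Since $\Delta$ is contractible, every covering of $\Delta\times S$ is a product $\Delta\times S'$ with $S'$ a covering of $S$. So $F$ is a fiber bundle over $\mathbb C\setminus\tilde B$. A bundle over a paracompact base is a fibration, and the pullback of a fibration along a homotopy equivalence maps to its total space by a homotopy equivalence. Hence: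

**(H)** If $T_1\subset T_2\subset\mathbb C\setminus\tilde B$ are open and $T_1\hookrightarrow T_2$ is a homotopy equivalence, then so is $F^{-1}T_1\hookrightarrow F^{-1}T_2$.

**Step 2: local groups without a preferred direction.** For $\beta\in\tilde B$ let $\Delta\ni\beta$ be convex open with $\Delta\cap\tilde B=\{\beta\}$, let $\emptyset\ne\Delta^-\subset\Delta\setminus\{\beta\}$ be convex open, and put
$$J_*(\beta)=H_*(F^{-1}\Delta,F^{-1}\Delta^-).$$
We check that this is independent of choices up to isomorphism. Fix $\Delta$. Any two choices of $\Delta^-$ are joined by a chain of convex open sets in the connected set $\Delta\setminus\{\beta\}$ with consecutive intersections nonempty and convex. By (H) the inclusions of these intersections induce isomorphisms of the relative groups. Next let $\Delta'\subset\Delta$ be two choices, and let $e\subset\Delta'$ be a closed disc about $\beta$. Radial deformation shows that $\Delta'\setminus e\hookrightarrow\Delta\setminus e$ is a homotopy equivalence (both are homotopy equivalent to a circle around $e$). By excision and (H),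 $H_*(F^{-1}\Delta,F^{-1}\Delta')=H_*(F^{-1}(\Delta\setminus e),F^{-1}(\Delta'\setminus e))=0$. So with $\Delta^-\subset\Delta'$ both choices give the same group. Two general $\Delta$'s are compared through their intersection.

Here is the point of the definition. For $-n$ we may take $F_{-n}=-F_n$ and the discrete set $-\tilde B$. The pair $(F_{-n}^{-1}(-\Delta),F_{-n}^{-1}(-\Delta^-))$ is literally the pair $(F_n^{-1}\Delta,F_n^{-1}\Delta^-)$. So the group of $-n$ at $-\beta$ is the group of $n$ at $\beta$; that $\Delta^-$ may lie on any side of $\beta$ is what the independence of choices gives us.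

**Step 3: a strip is a direct sum of local groups.** *Claim.* Let $a<b<b'$ with $\{\operatorname{Re}=a\}\cap\tilde B=\emptyset$. Then
$$H_*(\{h<b\},\{h<a\})\cong\bigoplus_{\beta\in\tilde B,\ a<\operatorname{Re}\beta<b}J_*(\beta),\tag{6}$$
and $H_*(\{h<b\},\{h<a\})\to H_*(\{h<b'\},\{h<a\})$ is injective.

The plan is to grow, from the half plane $x<a$, one thin finger to each point of $\tilde B$. Let $\beta_l=x_l+iy_l$ be the finitely many points of $\tilde B$ in $a<\operatorname{Re}<b'$. Choose $\sigma\in\mathbb R$ such that the numbers $y'_l=y_l-\sigma x_l$ are distinct, and use the linear coordinates $(x,y')=(x,y-\sigma x)$. Choose $\delta>0$ with $\tilde B\cap\{a-\delta\le x\le a\}=\emptyset$. Choose $\epsilon>0$ so small that the intervals $|y'-y'_l|<\epsilon$ are disjoint, $a<x_l-\epsilon$, $x_l+\epsilon<b'$, and $x_l+\epsilon<b$ if $x_l<b$. Let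
$$D_l=\{a-\delta<x<x_l+\epsilon,\ |y'-y'_l|<\epsilon\}.$$
These are disjoint convex sets with $D_l\cap\tilde B=\{\beta_l\}$. Let $P_0=\{x<a\}$, $P=\{x<b\}$, $P_1=P_0\cup\bigcup_{x_l<b}D_l$.

First we show $H_*(F^{-1}P,F^{-1}P_1)=0$. Let
$$K=\{x\le a-\tfrac\delta2\}\cup\bigcup_{x_l<b}\{|x-x_l|\le\tfrac\epsilon4,\ |y'-y'_l|\le\tfrac\epsilon4\}.$$
It is closed, contained in $P_1$, and contains $\tilde B\cap P$. By excision of $F^{-1}K$ and (H), it suffices that $P_1\setminus K\hookrightarrow P\setminus K$ is a homotopy equivalence. Let $\xi(y')$ be the continuous function equal to $x_l+\frac\epsilon2$ for $|y'-y'_l|\le\frac\epsilon2$ ($x_l<b$), equal to $a-\frac\delta4$ where $|y'-y'_l|\ge\frac{3\epsilon}4$ for all these $l$, and interpolating linearly in between. Put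
$$R_t(x,y')=((1-t)x+t\min(x,\xi(y')),\,y'),\qquad 0\le t\le1.$$
Points move only to the left. On $P\setminus K$ they do not enter $\{x\le a-\frac\delta2\}$, since $\xi\ge a-\frac\delta4$. They do not enter the boxes: for $|y'-y'_l|\le\frac\epsilon4$ only points with $x>x_l+\frac\epsilon2$ move, and they stay at $x\ge x_l+\frac\epsilon2$. So $R_t$ maps $P\setminus K$ to itself. It also preserves $P_1\setminus K$: points of $P_0$ stay in $P_0$, and points of $D_l\setminus K$ stay in $D_l$ because they keep $x>a-\frac\delta2$. Finally $R_1(P\setminus K)\subset P_1\setminus K$: where $|y'-y'_l|<\frac{3\epsilon}4$ for some $l$, we have $\xi\le x_l+\frac\epsilon2$ and the image lies in $D_l$; elsewhere the image has $x\le a-\frac\delta4$. So $R_1$ is a homotopy inverse of the inclusion.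

Secondly, by excision for open sets,
$$H_*(F^{-1}P_1,F^{-1}P_0)=\bigoplus_{x_l<b}H_*(F^{-1}D_l,F^{-1}(D_l\cap P_0))=\bigoplus_{x_l<b}J_*(\beta_l),$$
because $D_l\cap P_0$ is a nonempty convex subset of $D_l\setminus\{\beta_l\}$. With the first part and the sequence of the triple this gives (6). The same sets $D_l$ serve for $b'$ (using all $l$), so the map from $b$ to $b'$ is the inclusion of a partial sum. This proves the Claim.

**Step 4: from strips to Novikov homology.** Call $a$ *generic* if $\{\operatorname{Re}=a\}\cap\tilde B=\emptyset$. Take $a$ generic and $c_k=a-k$; these are generic by periodicity. By the Claim and passage to the limit over $b'$, the map $H_i(\{h<c_k\},\{h<c_{k+1}\})\to H_i(\tilde U,\{h<c_{k+1}\})$ is injective for all $i$. By the sequence of the triple, $H_i(\tilde U,\{h<c_{k+1}\})\to H_i(\tilde U,\{h<c_k\})$ is surjective for all $i$. So all $\varprojlim^1$ vanish, and (5) gives $H_i(U,\widehat{\mathbb ZG}_{-\chi_n})=\varprojlim_kH_i(\tilde U,\{h<c_k\})$. The limit surjects onto each $H_i(\tilde U,\{h<c_k\})$, which contains $H_i(\{h<b\},\{h<c_k\})$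 for all $b>c_k$. If the limit vanishes, then by (6) all $J_i(\beta)=0$. Conversely, if all $J_i(\beta)=0$, then $H_i(\tilde U,\{h<c_k\})=0$ for all $k$ and the limit vanishes. This is (i)$\Leftrightarrow$(ii). Applying it to $-n$, whose local groups are the same by Step 2, gives (ii)$\Leftrightarrow$(iii).

If $[\chi_n]\in\Sigma^q(U,\mathbb Z)$, then $J_i=0$ for all $i\le q$. By (6), for $n$ and for $-n$, we get the vanishing required in $P_q(\pm n)$ for generic $a$; and (4), with $\delta$ restricted to values for which $a-\delta$ is generic, gives it for all $a$. $\square$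

**Example 6.2.** In Example 3.5 take $n=(1,0)$, $\Phi=x$. Then $B=\{1\}$ and $\tilde B=\mathbb Z$, although $\Phi$ has no critical point: the fiber over $1$ is empty. Here $U\times_{\mathbb C^*}\mathbb C=\mathbb C\setminus\mathbb Z$, and $F:\tilde U\to\mathbb C\setminus\mathbb Z$ is its universal covering. For a small disc $\Delta$ about $0$, each component of $F^{-1}\Delta$ is a universal cover of $\Delta\setminus\{0\}$, since a loop around $0$ has infinite order in the free group $\pi_1(\mathbb C\setminus\mathbb Z)$; it is contractible, and it contains infinitely many components of $F^{-1}\Delta^-$, each contractible. So each component contributes $\ker(\bigoplus_{\mathbb Z}\mathbb Z\to\mathbb Z)\ne0$ to $J_1(0)$, and $J_i(0)=0$ for $i\ne1$. The local group comes entirely from the zero of $\omega_n$ at the boundary point $x=1$.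

## 7. What a passage to irrational classes needs

For irrational $\lambda$ Lemma 6.1 has no direct analog: if $y$ is a zero of $p^*\omega_\lambda$ in $\tilde U$, then the numbers $h_\lambda(gy)=h_\lambda(y)+\chi_\lambda(g)$ are dense in $\mathbb R$ as soon as $\chi_\lambda(G)$ is not discrete, so there is no strip with finitely many special points.

The natural attempt is approximation. If $[\chi_{\lambda_0}]\in\Sigma^q$, then by openness nearby rational classes lie in $\Sigma^q$, so their negatives do too. Thus $[-\chi_{\lambda_0}]$ is a limit of classes in $\Sigma^q$. This is the exact point where the attempt stops: $\Sigma^q$ is open, and we would need it to be closed. In general it is not closed. In Example 2.3 with three lines, $\lambda^{(m)}=(1,1,-2+\frac1m)$ has $\sum\lambda_H\ne0$, so its class lies in every $\Sigma^q$, and $P_q(\lambda^{(m)})$ holds by Lemma 6.1 applied to a multiple. But $\lambda_0=(1,1,-2)$ is not in $\Sigma^1$, so $P_1(\lambda_0)$ fails by Lemma 5.2.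

In this example the approximation leaves the flat of $\lambda_0$. Compactify $M$ by $\mathbb P^2$ blown up at the origin; the forms $a_E$ are the $\lambda_H$, $\sum\lambda_H$ (exceptional curve) and $-\sum\lambda_H$ (line at infinity). The flat $V$ with $\lambda_0\in V^\circ$ is $\{\sum\lambda_H=0\}$, and $\lambda^{(m)}\notin V$: these forms have poles along curves where $\omega_{\lambda_0}$ has none. We shall show that along a flat $P_q$ *is* closed in $V_{\mathbb C}^\circ$. The idea is this. Inside $V_{\mathbb C}$ all forms $\omega_\lambda$ have bounded primitives near $Z(\lambda_0)$. One downward flow, built from $\lambda_0$ alone, decreases $h_\lambda$ for all $\lambda\in V_{\mathbb C}$ close to $\lambda_0$ simultaneously, away from small neighborhoods of $Z(\lambda_0)$ on which $h_\lambda$ varies by less than $\eta$. So all these $h_\lambda$ share the same local groups. The information transferred from $\lambda^{(m)}$ to $\lambda_0$ is exact up to a shift of levels by $3\eta$, and (4) lets $\eta$ tend to $0$.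

## 8. $P_q$ is closed along a flat

**Lemma 8.1.** Let $V\ne0$ be a flat, $\lambda_0\in V_{\mathbb C}^\circ$, $\lambda^{(m)}\in V_{\mathbb C}$, $\lambda^{(m)}\to\lambda_0$. If $P_q(\lambda^{(m)})$ holds for all $m$, then $P_q(\lambda_0)$ holds.

### 8.1 The scale $\varepsilon_0$, the flow and the islands

**Step 1: choices that do not depend on $\eta$.** We fix neighborhoods of the zeros and the cost $\varepsilon_0$ of traveling between them. Let $Z_1,Z_2,\dots$ be the finitely many components of $Z(\lambda_0)\subset U_V$. Choose open $O_j\supset Z_j$ with pairwise disjoint compact closures in $U_V$ and inside $\{|\Phi_s/\Phi_s(Z_j)-1|<\frac12\ \forall s\}$. For $\lambda=\sum z_sn^s\in V_{\mathbb C}$ put on $O_j$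
$$f_{\lambda,j}=\frac1{2\pi i}\sum_sz_s\operatorname{Log}\bigl(\Phi_s/\Phi_s(Z_j)\bigr).$$
These functions are linear in $\lambda$, bounded for each $\lambda$, satisfy $df_{\lambda,j}=\omega_\lambda$ on $O_j\cap U$, and $f_{\lambda_0,j}=0$ on $Z_j$. Choose open $O'_j$ with $Z_j\subset O_j'\subset\overline{O_j'}\subset O_j$.

Fix a Hermitian metric on $\Theta$, hence on $\Omega$, a Riemannian metric on $\bar U$, and a constant $C$ with $|v|_{T\bar U}\le C|v|_\Theta$. Let $\kappa>0$ be the minimum of $|\omega_{\lambda_0}|$ on the compact set $\bigcup_j(\overline{O_j}\setminus O_j')$, which contains no zero of $\omega_{\lambda_0}$. Let $d_0>0$ be the minimal distance from $\overline{O'_j}$ to $\bar U\setminus O_j$, over all $j$. These sets are nonempty because $\overline{O_j}\subset U_V\ne\bar U$ (Section 4, item 4) and $\bar U$ is connected. Fix $\varepsilon_0>0$ with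
$$8\varepsilon_0\le\kappa d_0/C.\tag{7}$$
If $Z(\lambda_0)=\emptyset$, there are no $O_j$; put $\varepsilon_0=1$, and everything below holds with $Q=Q'=\emptyset$, $\rho\equiv1$ and no islands.

**Step 2: choices depending on $\eta$.** Now let $0<\eta\le\varepsilon_0/8$ be arbitrary. Choose open $Q_j',Q_j$ with $Z_j\subset Q_j'\subset\overline{Q_j'}\subset Q_j\subset\overline{Q_j}\subset O_j'$ and $|f_{\lambda_0,j}|<\eta/2$ on $Q_j$. Put $Q=\bigcup Q_j$, $Q'=\bigcup Q'_j$. Choose a smooth $\rho:\bar U\to[0,1]$ with $\rho=0$ on $Q'$ and $\rho=1$ off $Q$. With $\omega=\omega_{\lambda_0}$ and $\omega^\sharp\in\Theta$ its metric dual, so that $\omega(\omega^\sharp)=|\omega|^2=|\omega^\sharp|^2$, let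
$$w=-\rho\,\omega^\sharp/|\omega|^2,\tag{8}$$
a smooth section of $\Theta$, with $\omega(w)=-\rho$ and $|w|_\Theta=\rho/|\omega|$ (both $0$ on $Q'$). Regard $w$ as a real vector field on the compact manifold $\bar U$ via $T_{\mathbb R}\cong T^{1,0}$. It has a complete flow. Sections of $\Theta$ are tangent to every $E$, so the flow preserves every $E$, hence $U$. Let $\Psi_t$ be the lifted flow on $\tilde U$.

Choose a neighborhood $\mathcal N$ of $\lambda_0$ in $V_{\mathbb C}$ such that for $\lambda\in\mathcal N$: $|\omega_\lambda-\omega_{\lambda_0}|\le\frac12|\omega_{\lambda_0}|$ on $\bar U\setminus Q'$ (so $Z(\lambda)\subset Q'$), and $|f_{\lambda,j}|<\eta$ on $Q_j$ for all $j$. This is possible because $\omega_{\lambda_0}$ has no zero on the compact set $\bar U\setminus Q'$ and because $f_{\lambda,j}$ is linear in $\lambda$ and bounded. Since $|(\omega_\lambda-\omega_{\lambda_0})(w)|\le\frac12\rho$,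
$$\tfrac d{dt}h_\lambda(\Psi_ty)=\operatorname{Re}\omega_\lambda(w)\in[-\tfrac32\rho,-\tfrac12\rho]\qquad(\lambda\in\mathcal N),\tag{9}$$
with $\rho$ evaluated at $p(\Psi_ty)$.

**Step 3: islands.** An *island* is a connected component $R$ of some $p^{-1}(O_j\cap U)$. Islands are open in $\tilde U$ and pairwise disjoint. Put $R^Q=R\cap p^{-1}(Q_j)$, and discard islands with $R^Q=\emptyset$. On $R$ the function $h_\lambda-\operatorname{Re}f_{\lambda,j}\circ p$ is a constant, called $s_\lambda(R)$. Hence
$$|h_\lambda-s_\lambda(R)|<\eta\ \text{ on }R^Q\qquad(\lambda\in\mathcal N).\tag{10}$$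
Let $N(R)=\bigcup_{t\ge0}\Psi_t(R^Q)$. It is open, forward-invariant, and $h_\lambda<s_\lambda(R)+\eta$ on it.

**Step 4: two facts on trajectories.** For every $\lambda\in\mathcal N$:

**(F1)** $h_\lambda$ is non-increasing along $\Psi_t$. If $\Psi_ty$ lies in no $R^Q$ for $t\in[0,T]$, then $h_\lambda(\Psi_Ty)\le h_\lambda(y)-T/2$.

**(F2)** If a trajectory is in $R^Q$ at time $t_0$ and in $R_1^Q$ at time $t_1\ge t_0$, with $R_1\ne R$, then $h_\lambda$ drops by at least $4\varepsilon_0$ between $t_0$ and $t_1$. Hence $s_\lambda(R_1)\le s_\lambda(R)-4\varepsilon_0+2\eta$.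

(F1) is (9), since $p^{-1}(Q\cap U)$ is the union of the $R^Q$. For (F2), the trajectory leaves $R\subset p^{-1}(O_j\cap U)$; let $\tau\le t_1$ be the first time at which it is not in $R$. At time $\tau$ it is in the closure of $R$. Since $R$ is closed in $p^{-1}(O_j\cap U)$, its image in $\bar U$ at time $\tau$ is not in $O_j$. At time $t_0$ the image was in $Q_j\subset O'_j$. Let $\sigma<\tau$ be the last time at which the image is in $\overline{O_j'}$. Between $\sigma$ and $\tau$ the image stays in $\overline{O_j}\setminus O'_j$ and covers a length at least $d_0$. Its speed there is at most $C|w|_\Theta\le C/\kappa$, so by (7) this takes time at least $8\varepsilon_0$. On this piece $\rho=1$, since the $\overline{O_k}$ are disjoint and $Q_k\subset O_k'$. So by (9) $h_\lambda$ drops by at least $4\varepsilon_0$. The inequality for the constants follows from (10).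

**(F3)** If $A\subset A'$ are forward-invariant and $\Psi_T(A')\subset A$ for some $T\ge0$, then $A\hookrightarrow A'$ is a homotopy equivalence with inverse $\Psi_T$. This is clear, as $\Psi_t$, $0\le t\le T$, is a homotopy from the identity to $\Psi_T$ within $A$ and within $A'$.

### 8.2 Local groups shared by all nearby forms

**Step 5.** We define the local group of an island and show that it does not depend on $\lambda\in\mathcal N$. For $\lambda\in\mathcal N$ and $a\in[s_\lambda(R)-\varepsilon_0,s_\lambda(R)-\eta]$ let $N(R)^\lambda_a=N(R)\cap\{h_\lambda<a\}$. *Up to isomorphism, $L_*(R):=H_*(N(R),N(R)^\lambda_a)$ does not depend on $\lambda\in\mathcal N$ and $a$. For fixed $\lambda$ and $a<a'$ an isomorphism is induced by inclusion.*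

Let $\lambda,\mu\in\mathcal N$, let $a,a'$ be in the ranges for $\lambda$ and $\mu$ respectively, and $T=4\varepsilon_0$. We show $\Psi_T(N(R)_a^\lambda)\subset N(R)^\mu_{a'}$. Let $y\in N(R)^\lambda_a$, $y=\Psi_tz$ with $z\in R^Q$, $t\ge0$. The forward trajectory of $y$ does not meet $R^Q$, since there $h_\lambda>s_\lambda(R)-\eta\ge a$. If it meets no $R_1^Q$ at all during $[0,T]$, then by (F1)
$$h_\mu(\Psi_Ty)\le h_\mu(y)-2\varepsilon_0<s_\mu(R)+\eta-2\varepsilon_0<s_\mu(R)-\varepsilon_0\le a'.$$
If it meets some $R_1^Q$, $R_1\ne R$, then by (F2) from $z$ on, $h_\mu(\Psi_Ty)\le h_\mu(z)-4\varepsilon_0<s_\mu(R)+\eta-4\varepsilon_0<a'$. By symmetry $\Psi_T$ also maps the pair $(N(R),N(R)^\mu_{a'})$ to $(N(R),N(R)^\lambda_a)$, and both compositions are $\Psi_{2T}\simeq\mathrm{id}$ as maps of pairs. For $\lambda=\mu$ and $a<a'$, the map $\Psi_T$ is inverse to the inclusion.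

### 8.3 Local groups inject into strips

**Step 6.** This step turns $P_q(\lambda)$ into vanishing of local groups. *Let $\lambda\in\mathcal N$, $Y_c=\{h_\lambda<c\}$, $s=s_\lambda(R)$, $s-\varepsilon_0\le a\le s-\eta$, $s+\eta\le b$, $b-a\le2\varepsilon_0$. Then $H_*(N(R),N(R)\cap Y_a)\to H_*(Y_b,Y_a)$ is injective. Hence $P_q(\lambda)$ implies $L_i(R)=0$ for all $R$ and all $i\le q$.*

For each island $R_1$ let $N_b(R_1)$ be the forward orbit of $R_1^Q\cap Y_b$. Since $R^Q\subset Y_b$, $N_b(R)=N(R)$. Let $T=6\varepsilon_0$ and $y\in Y_b$. If the trajectory of $y$ meets some $R_1^Q$ during $[0,T]$, then $\Psi_Ty\in N_b(R_1)$. Otherwise $h_\lambda(\Psi_Ty)<b-3\varepsilon_0<a$. So $\Psi_T$ maps $(Y_b,Y_a)$ to $(Y_a\cup\bigcup N_b(R_1),Y_a)$.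

Let $R_1\ne R_2$ and $y\in N_b(R_1)\cap N_b(R_2)$. Then $y$ lies on the forward trajectories of some $z_1\in R_1^Q\cap Y_b$ and $z_2\in R_2^Q\cap Y_b$. These points lie on one trajectory, one after the other, so by (F2) $h_\lambda(y)<b-4\varepsilon_0\le a-2\varepsilon_0$. So the open sets $B_{R_1}=N_b(R_1)\cap\{h_\lambda>a-2\varepsilon_0\}$ are pairwise disjoint. Excise the closed set $\{h_\lambda\le a-2\varepsilon_0\}\subset Y_a$, then use excision for open covers, then excision in each $N_b(R_1)$:
$$H_*\Bigl(Y_a\cup\bigcup N_b(R_1),Y_a\Bigr)=\bigoplus_{R_1}H_*(B_{R_1},B_{R_1}\cap Y_a)=\bigoplus_{R_1}H_*(N_b(R_1),N_b(R_1)\cap Y_a).\tag{11}$$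
Consider the composite of $H_*(N(R),N(R)\cap Y_a)\to H_*(Y_b,Y_a)$ with $(\Psi_T)_*$ into (11). On the pair $(N(R),N(R)\cap Y_a)$ the map $\Psi_T$ is homotopic to the identity, so the composite is the inclusion of the summand $R$. Hence the first map is injective. For the last statement take $a=s-\eta$, $b=s+\eta$.

### 8.4 Vanishing of local groups implies vanishing up to a shift

**Step 7.** This step goes back from local groups to strips, for every $\mu\in\mathcal N$. *Suppose $L_i(R)=0$ for all $R$ and $i\le q$. Then for every $\mu\in\mathcal N$, all $a<b$ with $b-a\le\varepsilon_0/2$ and all $i\le q$, the map*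
$$H_i(\{h_\mu<b\},\{h_\mu<a\})\to H_i(\{h_\mu<b+3\eta\},\{h_\mu<a+3\eta\})\tag{12}$$
*is zero.*

Write $h=h_\mu$, $s=s_\mu$. An island has no sharp level, only a level up to $\eta$, so we replace sublevel sets by sets that contain islands as a whole:
$$A_c=\{h<c-2\eta\}\cup\bigcup_{s(R)<c}N(R).$$
This set is open, forward-invariant, increasing in $c$, and $\{h<c-2\eta\}\subset A_c\subset\{h<c+\eta\}$. We compute $H_*(A_b,A_a)$ in four parts.

1. *If $y\in A_c$ and $s(R)\ge c$, the forward trajectory of $y$ does not meet $R^Q$.* On $R^Q$ we have $h>c-\eta$, which excludes $h(y)<c-2\eta$. If $y\in N(R_1)$ with $s(R_1)<c$, then $R_1\ne R$, and if the trajectory met $R^Q$, (F2) would give $s(R)<s(R_1)<c$, a contradiction.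

2. *Let $\mathcal R=\{R:a\le s(R)<b\}$. The sets $N(R)$, $R\in\mathcal R$, are pairwise disjoint.* Otherwise, as in Step 6, a trajectory runs from one $R^Q$ to another, and (F2) gives two values of $s$ in $[a,b)$ differing by at least $4\varepsilon_0-2\eta>\varepsilon_0/2$.

3. *$H_*(A_b,A_a)=\bigoplus_{R\in\mathcal R}H_*(N(R),N(R)\cap A_a)$.* Let $T=2(b-a+3\eta)$ and $y\in A_b$. If the trajectory of $y$ meets no $R^Q$ in $[0,T]$, then $h(\Psi_Ty)<b+\eta-T/2=a-2\eta$, so $\Psi_Ty\in A_a$. If it meets $R^Q$, then $s(R)<b$ by part 1 and $\Psi_Ty\in N(R)$, where $N(R)\subset A_a$ or $R\in\mathcal R$. So by (F3) $A_a\cup\bigcup_{\mathcal R}N(R)\hookrightarrow A_b$ is a homotopy equivalence, and the formula follows by excision and part 2.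

4. *For $R\in\mathcal R$, $H_*(N(R),N(R)\cap A_a)\cong L_*(R)$.* Let $N^-=N(R)\cap\{h<s(R)-\varepsilon_0\}$. Since $s(R)-\varepsilon_0<b-\varepsilon_0\le a-\varepsilon_0/2\le a-2\eta$, we have $N^-\subset N(R)\cap A_a$. Let $y\in N(R)\cap A_a$, $y=\Psi_tz$ with $z\in R^Q$. Since $s(R)\ge a$, its trajectory does not meet $R^Q$, by part 1. If it meets no $R_1^Q$ in $[0,4\varepsilon_0]$, then $h(\Psi_{4\varepsilon_0}y)<s(R)+\eta-2\varepsilon_0<s(R)-\varepsilon_0$. If it meets another one, then $h(\Psi_{4\varepsilon_0}y)<s(R)+\eta-4\varepsilon_0$ by (F2). So $\Psi_{4\varepsilon_0}y\in N^-$, and by (F3) $N^-\hookrightarrow N(R)\cap A_a$ is a homotopy equivalence. Finally $N^-=N(R)^\mu_{s(R)-\varepsilon_0}$ is one of the sets that define $L_*(R)$.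

Thus $H_i(A_b,A_a)=0$ for $i\le q$. Since
$$(\{h<b-2\eta\},\{h<a-2\eta\})\subset(A_b,A_a)\subset(\{h<b+\eta\},\{h<a+\eta\}),$$
the map from the first pair to the third is zero in degrees $\le q$; shifting $a,b$ by $2\eta$ gives (12).

### 8.5 Letting $\eta$ tend to $0$

**Step 8.** We finish the proof of Lemma 8.1. For each $\eta\le\varepsilon_0/8$ some $\lambda^{(m)}$ lies in the corresponding $\mathcal N$. By Step 6 with $\lambda=\lambda^{(m)}$, $L_i(R)=0$ for all $R$ and $i\le q$. By Step 7 with $\mu=\lambda_0$, the map (12) for $\lambda_0$ is zero whenever $b-a\le\varepsilon_0/2$. As $\varepsilon_0$ does not depend on $\eta$, this holds for all small $\eta$. Let $b-a\le\varepsilon_0/2$. By (4) every class in $H_i(\{h_{\lambda_0}<b\},\{h_{\lambda_0}<a\})$ comes from $(\{h_{\lambda_0}<b-3\eta\},\{h_{\lambda_0}<a-3\eta\})$ for some small $\eta$, hence is zero. For arbitrary $a<b$, subdivide $[a,b]$ and use the exact sequences of triples. $\square$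

## 9. Proof of Theorem 3.1

Let $0\ne\lambda_0\in\mathbb R^r$ with $[\chi_{\lambda_0}]\in\Sigma^q(U,\mathbb Z)$, and let $V$ be the flat with $\lambda_0\in V^\circ$; then $V\neq0$. Since $V$ is a rational subspace and $\Sigma^q$ is open, there are rational $\lambda^{(m)}\in V\setminus0$ with $\lambda^{(m)}\to\lambda_0$ and $[\chi_{\lambda^{(m)}}]\in\Sigma^q(U,\mathbb Z)$. By Lemma 6.1, applied to positive integral multiples, $P_q(-\lambda^{(m)})$ holds. Now $-\lambda_0\in V^\circ$ and $-\lambda^{(m)}\to-\lambda_0$ within $V$, so Lemma 8.1 gives $P_q(-\lambda_0)$. By Lemma 5.2, $[-\chi_{\lambda_0}]\in\Sigma^q(U,\mathbb Z)$. Replacing $\lambda_0$ by $-\lambda_0$ gives the converse. The last sentence of the theorem is (i)$\Leftrightarrow$(iii) of Lemma 6.1, since the completions depend only on the ray of $\lambda$. For $U=M(\mathcal A)$ every class in $H^1(M,\mathbb R)$ is some $\chi_\lambda$, so $\Sigma^q(M,\mathbb Z)=-\Sigma^q(M,\mathbb Z)$ for all $\mathcal A$ and all $q$. $\blacksquare$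

## 10. The dichotomy on flats and the subspaces for arrangements

*Proof of Theorem 3.3.* Let $V\ne0$ be a flat.

**Step 1: a connected parameter space.** We pass to a set of parameters over which the zero loci do not change their topology. The set $\mathcal Z=\{(x,\lambda)\in\bar U\times V_{\mathbb C}:\omega_\lambda(x)=0\}$ is closed algebraic. By Verdier's theorem there is a nonempty Zariski-open $\mathcal V\subset V_{\mathbb C}^\circ$ over which $\mathcal Z\to V_{\mathbb C}$ is topologically locally trivial. Being the complement of a proper algebraic subset of $V_{\mathbb C}$, the set $\mathcal V$ is connected and dense in $V_{\mathbb C}$.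

**Step 2: $\{\lambda\in\mathcal V:P_q(\lambda)\}$ is open in $\mathcal V$.** Let $\lambda_0\in\mathcal V$ satisfy $P_q(\lambda_0)$. Make the choices of Section 8.1 with $\eta=\varepsilon_0/64$. Move $\lambda$ away from $\lambda_0$ in $\mathcal V$. A local trivialization carries the compact sets $Z_j$ to connected sets which for $\lambda$ near $\lambda_0$ lie in $Q_j'$, and which together make up $Z(\lambda)$. So for $\lambda\in\mathcal N\cap\mathcal V$ near $\lambda_0$ the components of $Z(\lambda)$ are exactly the sets $Z_j(\lambda):=Z(\lambda)\cap O_j$, one for each $j$, and $Z_j(\lambda)\subset Q'_j\subset O_j'$. Fix such a $\lambda$ and write $Y_c=\{h_\lambda<c\}$. Step 6 of Section 8 for $\lambda_0$ and Step 7 for $\mu=\lambda$ give, for $i\le q$,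
$$H_i(Y_b,Y_a)\to H_i(Y_{b+3\eta},Y_{a+3\eta})\ \text{ is zero if }b-a\le\varepsilon_0/2.\tag{13}$$
This is vanishing with a fixed error $3\eta$. To remove the error we run the construction again, centered at $\lambda$.

Apply Section 8.1 with $\lambda$ in the role of $\lambda_0$. Keep the same $O_j$, $O_j'$ and metrics, and replace $f_{\mu,j}$ by $f_{\mu,j}-f_{\mu,j}(Z_j(\lambda))$. This makes sense and is still linear in $\mu$, as each $\Phi_s$ is constant on $Z_j(\lambda)$ (Section 4, item 3, for $\lambda\in V^\circ_{\mathbb C}$). Off $Q'$, in particular on $\overline{O_j}\setminus O'_j$, we have $|\omega_\lambda|\ge\frac12|\omega_{\lambda_0}|$. So by (7) $\varepsilon_1=\varepsilon_0/2$ is admissible in the role of $\varepsilon_0$, and any $\eta_1\le\varepsilon_1/8$ in the role of $\eta$. (If $Z(\lambda_0)=\emptyset$, then $Z(\lambda)=\emptyset$, there are no islands, and Step 7, with (4), gives $P_q(\lambda)$ directly.)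

For an island $R$ with new constant $s=s_\lambda(R)$ and new forward orbit $N=N(R)$, put $a=s-\varepsilon_1/4$, $b=s+\varepsilon_1/8$. Then $N\subset Y_{s+\eta_1}\subset Y_b$. Since $3\eta=3\varepsilon_0/64=3\varepsilon_1/32<\varepsilon_1/8$, we have $a+3\eta<s-\varepsilon_1/8\le s-\eta_1$. Consider
$$H_i(N,N\cap Y_a)\xrightarrow{\ \cong\ }H_i(N,N\cap Y_{a+3\eta})\hookrightarrow H_i(Y_{b+3\eta},Y_{a+3\eta}).$$
The first map is an isomorphism by Step 5 for the new choices, as $a$ and $a+3\eta$ lie in $[s-\varepsilon_1,s-\eta_1]$. The second is injective by Step 6 for the new choices, as $s+\eta_1\le b+3\eta$ and $b-a=\frac38\varepsilon_1\le2\varepsilon_1$. So the composite is injective. But it factors through the map (13), which is zero for $i\le q$ because $b-a=\frac38\varepsilon_1\le\varepsilon_0/2$. So the new groups $L_i(R)$ vanish for $i\le q$, for every $\eta_1\le\varepsilon_1/8$. Step 7 with $\mu=\lambda$ and $\eta_1\to0$, together with (4), gives $P_q(\lambda)$ exactly as in Section 8.5.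

**Step 3: the dichotomy.** By Lemma 8.1 the set in Step 2 is also closed in $\mathcal V$. Since $\mathcal V$ is connected, $P_q$ holds on all of $\mathcal V$ or nowhere on $\mathcal V$. Suppose some $\lambda_0\in V^\circ$ has $[\chi_{\lambda_0}]\in\Sigma^q(U,\mathbb Z)$. Since $V$ is Zariski dense in $V_{\mathbb C}$, the set $\mathcal V\cap V$ is a nonempty Zariski-open, hence dense open, subset of $V$. As $\Sigma^q$ is open, there is a rational $n\in V\cap\mathcal V$ near $\lambda_0$ with $[\chi_n]\in\Sigma^q(U,\mathbb Z)$. By Lemma 6.1, for an integral multiple, $P_q(n)$ holds, so $P_q$ holds on $\mathcal V$. By density of $\mathcal V$ and Lemma 8.1, it holds on $V_{\mathbb C}^\circ$. By Lemma 5.2 all classes of $V^\circ$ lie in $\Sigma^q(U,\mathbb Z)$.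

**Step 4: a finite union of flats.** Let $\Xi^q=\{0\}\cup\{\lambda:[\chi_\lambda]\notin\Sigma^q(U,\mathbb Z)\}$. It is closed because $\Sigma^q$ is open. By the dichotomy it is the union of $\{0\}$, which is a flat by item 4 of Section 4, and of the $V^\circ$ for certain flats $V\ne0$. Each $V^\circ$ is dense in $V$, so $\Xi^q$ is the union of $\{0\}$ and the corresponding flats $V$. There are finitely many flats, and they are rational. $\blacksquare$

*Proof of Corollary 3.4.* We need a compactification with explicit forms $a_E$. A flat $F$ of $\mathcal A$ is an intersection of hyperplanes in $\mathcal A$; it is dense (irreducible) if the arrangement $\mathcal A_F=\{H\supseteq F\}$ is not a product of two nonempty arrangements in complementary sets of coordinates. For instance, in a pencil of $n\geq 2$ lines the origin is dense if and only if $n\ge3$.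

Compactify $M\subset\mathbb C^\ell\subset\mathbb P^\ell$ and blow up the dense edges of $\mathcal A\cup\{H_\infty\}$. By De Concini–Procesi (*Wonderful models of subspace arrangements*, Selecta Math. 1 (1995)) this gives a smooth projective compactification whose boundary is a simple normal crossings divisor with components indexed by the dense edges. An edge inside $H_\infty$ other than $H_\infty$ is not dense: in homogeneous coordinates $[x_0:x_1:\dots:x_\ell]$ with $H_\infty=\{x_0=0\}$ the forms $f_H$ do not involve $x_0$, so the hyperplanes through that edge form a product $\mathcal A_F\times\{H_\infty\}$. So the dense edges are $H_\infty$ and the dense flats $F$ of $\mathcal A$. The function $f_H$ on $\mathbb C^\ell$ is the rational function $f_H(x_1,\dots,x_\ell)/x_0$ on $\mathbb P^\ell$. It has order $1$ along $E_F$ if $H\supseteq F$ and $0$ otherwise, and order $-1$ along $H_\infty$. So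
$$a_{E_F}(\lambda)=\sum_{H\supseteq F}\lambda_H,\qquad a_{H_\infty}(\lambda)=-\sum_H\lambda_H ,$$
and Theorem 3.3 applies: the complement of $\Sigma^q(M,\mathbb Z)$ in $S(M)$ is the union of the unit spheres of finitely many flats for these forms. $\blacksquare$

In Example 2.3 with $n\ge3$ lines the only nonzero subspace that occurs, for $q\ge1$, is $\{\sum_H\lambda_H=0\}$, the subspace that belongs to the dense flat $F=\{0\}$.
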